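
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Eigenvalues of Lipschitz families of normal matrices\\ as special functions of bounded variation}


\begin{abstract}
Let $A$ be a family of normal complex $n\times n$ matrices whose entries are locally Lipschitz functions on an open set $U\subseteq\mathbb R^q$. We show that for almost every direction $\theta$ the eigenvalues of $A(x)$, listed in increasing order of $\operatorname{Re}(e^{-i\theta}\lambda)$, are functions in $SBV_{\rm loc}(U)$ that are differentiable almost everywhere with locally bounded gradient. This answers affirmatively a question of Rainer. For a fixed direction the sorted list may behave badly; the point is that it depends in a Lipschitz way on the unordered list of eigenvalues after averaging over all directions. The method works for locally Lipschitz maps into the space of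 unordered $n$-tuples in $\mathbb R^d$. In the plane it bounds the total jump mass of the sorted list, averaged over all directions, with an optimal constant. We also show that the jump set cannot in general be chosen with locally finite $(q-1)$-dimensional measure.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $U\subseteq\mathbb R^q$ be open and let $A(x)=(A_{ij}(x))_{1\le i,j\le n}$, $x\in U$, be a family of normal complex matrices. We call $A$ a \emph{$C^{0,1}$-family} if every entry $A_{ij}$ is locally Lipschitz. A \emph{parameterization of the eigenvalues} of $A$ is an $n$-tuple of functions $\lambda_1,\dots,\lambda_n:U\to\mathbb C$ such that for every $x\in U$ the list $\lambda_1(x),\dots,\lambda_n(x)$ consists of the eigenvalues of $A(x)$, counted with multiplicity. How regular can a parameterization be?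

As an \emph{unordered} list the eigenvalues are as regular as $A$. By the Hoffman--Wielandt theorem (recalled in Section~\ref{sec:normal}) the eigenvalues of two normal matrices $A,B$ can be matched so that the root of the sum of the squared distances is at most the Frobenius norm $\|A-B\|_F$. So the only difficulty is to label them. If the matrices are Hermitian, one sorts the real eigenvalues increasingly, and the result is locally Lipschitz. In the plane there is no such order, and topology gets in the way.

\begin{example}\label{ex:M}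
For $x\in\mathbb R^2$, with polar coordinates $(r,\varphi)$, let
\[
M(x)=\begin{pmatrix}0&|x|\\ x_1+ix_2&0\end{pmatrix}.
\]
Then $MM^*=M^*M=r^2I$, so $M$ is a normal family; it is Lipschitz. Its eigenvalues satisfy $\lambda^2=r^2e^{i\varphi}$, so they are $\pm re^{i\varphi/2}$. Following one of them continuously around the origin, one arrives at the other one. Hence a parameterization must be discontinuous somewhere on every circle around $0$. Let us sort by $\operatorname{Re}(e^{-i\theta}\lambda)=\pm r\cos(\varphi/2-\theta)$. The larger eigenvalue in this sense is $re^{i\varphi/2}$ with the polar angle chosen in $(2\theta-\pi,2\theta+\pi)$, so both sorted functions are smooth off $0$ and the ray $\varphi=2\theta+\pi$, across which each jumps by $2r$.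
\end{example}

So one must allow jumps, and the natural class is the following. A function $u\in L^1_{\rm loc}(U)$ has locally bounded variation, $u\in BV_{\rm loc}(U)$, if its distributional derivative $Du$ is a Radon measure. Such a measure splits as $Du=D^au+D^ju+D^cu$ into an absolutely continuous part, a part carried by the jumps of $u$ along a $(q-1)$-dimensional set, and a remaining diffuse singular part, the Cantor part. One writes $u\in SBV_{\rm loc}(U)$ if $D^cu=0$. The following question is posed by Rainer in \cite{Rainer}: \emph{do the eigenvalues of a $C^{0,1}$-family of normal matrices admit a parameterization by $SBV_{\rm loc}$-functions whose classical gradient exists almost everywhere and is locally bounded?} In Example~\ref{ex:M} they do. We show that they always do.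

\begin{theorem}\label{thm:main}
Let $A$ be a $C^{0,1}$-family of normal $n\times n$ matrices on an open set $U\subseteq\mathbb R^q$. For almost every $\theta\in[0,2\pi)$ the eigenvalues of $A(x)$, ordered increasingly by $\operatorname{Re}(e^{-i\theta}\lambda)$ with ties broken lexicographically, form a parameterization $\lambda_1,\dots,\lambda_n\in SBV_{\rm loc}(U)\cap L^\infty_{\rm loc}(U)$. Each $\lambda_k$ is (totally) differentiable at almost every $x\in U$, with
\[
|d\lambda_k(x)e|\le\|\partial_eA(x)\|_{\rm op}\qquad\text{for all }e\in\mathbb R^q .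
\]
In particular the classical gradient of $\lambda_k$ exists a.e.\ and is locally bounded.
\end{theorem}

\subsection{The idea}

One cannot fix the direction $\theta$ in advance.

\begin{example}\label{ex:bad}
Let $q=1$, $h(x)=x^2\sin(1/x)$, $h(0)=0$, and $A(x)=\operatorname{diag}(h(x)+i,-h(x)-i)$. This is a $C^{0,1}$-family. Sorting by real part ($\theta=0$), the first eigenvalue is $h+i$ where $h<0$ and $-h-i$ where $h>0$. It jumps by $2$ at each of the points $1/(k\pi)$, $k\in\mathbb Z\setminus\{0\}$, so it is not in $BV_{\rm loc}$ near $0$. For small $\theta\ne0$ the order near $x=0$ is decided by the sign of $h\cos\theta+\sin\theta$, which is constant in a neighborhood of $0$ depending on $\theta$, and the jumps there disappear. The family $e^{i\theta_0}A$ behaves in the same way with respect to the direction $\theta_0$.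
\end{example}

What saves the method is an average over directions. Take two points $a_1(t),a_2(t)\in\mathbb C$ moving with constant velocities $w_1,w_2$, and put $z=a_1-a_2$, $w=w_1-w_2$. The list sorted in the direction $v=e^{i\theta}$ follows the two points, except that its two entries are interchanged when $z(t)$ becomes orthogonal to $v$. The interchange costs a jump of size $|z|$ in each entry, altogether $2|z|$. How likely is it? During a short time $dt$ the argument of $z$ turns by $|P_{z^\perp}w|\,dt/|z|$, where $P_{z^\perp}$ is the orthogonal projection onto $z^\perp$. A direction $v$ sees an interchange in this time precisely if the line $v^\perp$ meets the sector swept by $z$, which happens with probability $|P_{z^\perp}w|\,dt/(\pi|z|)$. So the expected cost is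
\[
2|z|\cdot\frac{|P_{z^\perp}w|}{\pi|z|}\,dt=\frac2\pi\,|P_{z^\perp}w|\,dt\le\frac2\pi\,(|w_1|+|w_2|)\,dt .
\]
\emph{The distance $|z|$ cancels:} close points are interchanged often but cheaply, distant points rarely. Thus the sorted list is Lipschitz on average over $v$. This gives $BV_{\rm loc}$ for almost every $v$ (Sections~\ref{sec:avg} and~\ref{sec:bv}). To exclude a Cantor part, we consider the set $\Sigma_v$ of those $x$ where $v$ fails to separate two distinct eigenvalues. Off $\Sigma_v$ the sorted list is pointwise Lipschitz, and this forbids singular parts of the derivative there. On the other hand, a second averaging argument shows that $\Sigma_v$ is $\sigma$-finite for the Hausdorff measure $\mathcal H^{q-1}$ for almost every $v$, and such a set is too small to carry a Cantor part (Sections~\ref{sec:sing} and~\ref{sec:cantor}).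

\subsection{The general theorem and its sharpness}

Nothing but the Lipschitz dependence of the unordered list is used, except for the operator norm in the gradient bound of Theorem~\ref{thm:main}. So we state the result for maps into unordered tuples. Let $E=\mathbb R^d$ with the Euclidean inner product, $S=S^{d-1}$ its unit sphere, and $\sigma$ the invariant measure on $S$ with $\sigma(S)=1$. For $E=\mathbb C=\mathbb R^2$ and $v=e^{i\theta}$ we have $\langle v,\lambda\rangle=\operatorname{Re}(e^{-i\theta}\lambda)$ and $\sigma=d\theta/2\pi$. Let $\mathcal A_n(E)$ be the set of unordered $n$-tuples $[a]=[a_1,\dots,a_n]$ of points of $E$, with the metric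
\[
G([a],[b])=\min_\pi\Bigl(\sum_i|a_i-b_{\pi(i)}|^2\Bigr)^{1/2},
\]
the minimum being over all permutations. For $v\in S$ we order $E$ totally by $\langle v,\cdot\rangle$, breaking ties lexicographically, and write $a^v=(a^v_1,\dots,a^v_n)$ for the increasing rearrangement of $a\in E^n$; it depends only on $[a]$. For $f:U\to\mathcal A_n(E)$ put
\[
\lambda^v(x)=f(x)^v,\qquad
\Sigma_v=\{x\in U:\ \exists\,p\neq p'\in\operatorname{spt}f(x)\text{ with }\langle v,p-p'\rangle=0\},
\]
where $\operatorname{spt}f(x)\subset E$ is the set of points occurring in $f(x)$. We write $|\cdot|$ also for Lebesgue measure, $J_u$ for the approximate jump set of $u$, $D_eu=\langle Du,e\rangle$, and similarly for the parts of $Du$; see Section~\ref{sec:prelim}. For $z\in E\setminus\{0\}$, $P_{z^\perp}$ is the orthogonal projection onto $z^\perp$.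

\begin{theorem}\label{thm:general}
Let $f:U\to\mathcal A_n(\mathbb R^d)$ be locally Lipschitz. Call $v\in S$ \emph{good} if $|\Sigma_v|=0$, $\Sigma_v$ is $\sigma$-finite with respect to $\mathcal H^{q-1}$, and $\lambda^v_k\in BV_{\rm loc}(U;E)$ for all $k$.
\begin{enumerate}
\item[(a)] Almost every $v\in S$ is good. If $v$ is good, then for all $k$: $\lambda^v_k\in SBV_{\rm loc}(U;E)\cap L^\infty_{\rm loc}$; $\lambda_k^v$ is differentiable a.e., with
\[
|d\lambda^v_k(x)e|\le\limsup_{t\to0}\frac{G(f(x+te),f(x))}{|t|}\qquad\text{for a.e.\ $x$ and every $e$};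
\]
and $J_{\lambda^v_k}\subset\Sigma_v$.
\item[(b)] Fix a good $v_0$ and write $\lambda_i=\lambda_i^{v_0}$, $z_{ij}=\lambda_i-\lambda_j$. For every open $V\Subset U$ and every unit vector $e\in\mathbb R^q$,
\[
\int_S\sum_k|D^j_e\lambda^v_k|(V)\,d\sigma(v)\le\frac2\pi\sum_{i<j}\int_{V\cap\{z_{ij}\ne0\}}\bigl|P_{z_{ij}^\perp}\partial_ez_{ij}\bigr|\,dx .
\]
\item[(c)] If $E=\mathbb C$, then, with $z_{ij}$ and $V$ as in (b) and writing $\lambda^\theta=\lambda^{e^{i\theta}}$,
\[
\int_0^{2\pi}\sum_k|D^j\lambda^\theta_k|(V)\,\frac{d\theta}{2\pi}\le\frac2\pi\sum_{i<j}\int_{V\cap\{z_{ij}\ne0\}}\frac{|\operatorname{Im}(\overline{z_{ij}}\,\nabla z_{ij})|}{|z_{ij}|}\,dx .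
\]
Hence some good $\theta$ gives a parameterization whose total jump mass $\sum_k|D^j\lambda^\theta_k|(V)$ is at most the right-hand side.
\end{enumerate}
\end{theorem}

The integrands on the left in (b) and (c) are defined for good $v$, hence almost everywhere.

\begin{theorem}[Sharpness; $q=n=2$]\label{thm:sharp}
\begin{enumerate}
\item[(i)] For the Lipschitz normal family $M$ of Example~\ref{ex:M} there is no parameterization of the eigenvalues on the unit disc $B_1$ that is continuous or in $W^{1,1}_{\rm loc}$. Every $BV_{\rm loc}$ parameterization satisfies $\sum_k|D^j\lambda_k|(B_1)\ge2$, while the right-hand side of Theorem~\ref{thm:general}(c) with $V=B_1$ equals $2$. So the constant $2/\pi$ in (c) is optimal, even among all $BV_{\rm loc}$ parameterizations.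
\item[(ii)] There is a Lipschitz normal family on $\mathbb R^2$ such that every $BV_{\rm loc}$ parameterization of its eigenvalues satisfies $\mathcal H^1(J_{\lambda_1}\cap W)=\infty$ for every neighborhood $W$ of $0$. So ``locally finite $\mathcal H^{q-1}$-measure of the jump set'' cannot be added in Theorem~\ref{thm:main}.
\end{enumerate}
\end{theorem}

\section{Facts that are used}\label{sec:prelim}

Locally Lipschitz maps are Lipschitz on compact sets; we use this freely.

\medskip
\noindent\textbf{Directional variation.} For $u\in L^1_{\rm loc}(U;E)$, a unit vector $e\in\mathbb R^q$ and an open set $V\Subset U$ let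
\begin{equation}\label{eq:var}
|D_eu|(V)=\sup\Bigl\{\int_Vu\cdot\partial_e\varphi\,dx:\ \varphi\in C^1_c(V;E),\ |\varphi|\le1\Bigr\}\in[0,\infty].
\end{equation}
If this is finite, the distributional derivative $D_eu$ is a finite $E$-valued measure on $V$ with this total variation. If it is finite for all $V\Subset U$ and all coordinate directions $e$, then $u\in BV_{\rm loc}(U;E)$.

\medskip
\noindent\textbf{Structure of $Du$} \cite{AFP}. A point $x$ belongs to the approximate jump set $J_u$ if there are $u^+\ne u^-$ in $E$ and a unit vector $\nu_u$ such that the mean values of $|u-u^\pm|$ over the half balls $\{y\in B_r(x):\pm\langle y-x,\nu_u\rangle>0\}$ tend to $0$ as $r\to0$. In particular $u$ is discontinuous at the points of $J_u$. For $u\in BV_{\rm loc}(U;E)$ the measure $Du$ is the sum of the mutually singular measures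
\[
D^au=\nabla u\,dx,\qquad D^ju=(u^+-u^-)\otimes\nu_u\ \mathcal H^{q-1}\llcorner J_u,\qquad D^cu .
\]
Here $\nabla u$ is the approximate gradient \cite[Thm 3.83]{AFP}; where $u$ is differentiable in the classical sense, it is the classical gradient. Moreover $D^cu$ vanishes on Borel sets that are $\sigma$-finite with respect to $\mathcal H^{q-1}$ \cite[Prop.~3.92]{AFP}.

\medskip
\noindent\textbf{Coarea.} For a real function $u\in BV(\Omega)$ and a Borel set $F\subset\Omega$,
\begin{equation}\label{eq:coareaBV}
|Du|(F)=\int_{\mathbb R}\mathcal H^{q-1}\bigl(F\cap\mathcal F\{u>t\}\bigr)\,dt,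
\end{equation}
by the coarea formula and De Giorgi's theorem \cite[Thms 3.40, 3.59]{AFP}. Here $\mathcal F$ denotes the reduced boundary in $\Omega$, which is contained in the topological boundary. For a Lipschitz function $g:\mathbb R^q\to\mathbb R$ and a Borel set $F$,
\begin{equation}\label{eq:coareaLip}
\int_{\mathbb R}\mathcal H^{q-1}(F\cap\{g=t\})\,dt=\int_F|\nabla g|\,dx .
\end{equation}

\medskip
\noindent\textbf{Stepanov's theorem} \cite[3.1.9]{Federer}. Call $u$ \emph{pointwise Lipschitz} at $x$ if $\limsup_{y\to x}|u(y)-u(x)|/|y-x|<\infty$. A function is differentiable at almost every point at which it is pointwise Lipschitz.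

\section{The averaging lemma}\label{sec:avg}

We say that $v$ \emph{separates} a tuple $a\in E^n$ if $\langle v,a_i-a_j\rangle\ne0$ whenever $a_i\ne a_j$. For a given $a$ this holds for all $v$ outside the finitely many great subspheres $\{v\perp a_i-a_j\}$ with $a_i\ne a_j$ (which are empty if $d=1$), hence on an open set of full measure. If $v$ separates $a$, then any arrangement $(a_{\pi(k)})_k$ with $\langle v,a_{\pi(k)}\rangle$ nondecreasing in $k$ is equal to $a^v$, since equal values of $\langle v,\cdot\rangle$ belong to equal points.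

\begin{lemma}\label{lem:avg}
Let $a,b\in E^n$, $w_i=b_i-a_i$, $z_{ij}(t)=(a_i-a_j)+t(w_i-w_j)$. Then, with the convention $P_{z^\perp}:=0$ if $z=0$,
\[
\int_S\sum_k|a^v_k-b^v_k|\,d\sigma(v)\le\sum_i|w_i|+\frac2\pi\sum_{i<j}\int_0^1\bigl|P_{z_{ij}(t)^\perp}(w_i-w_j)\bigr|\,dt
\le\Bigl(1+\frac{2(n-1)}\pi\Bigr)\sum_i|w_i| .
\]
\end{lemma}

\begin{proof}
Almost every $v$ separates both $a$ and $b$, and we consider only such $v$. They form an open set, on which the maps $v\mapsto a^v,b^v$ are locally constant, hence measurable.

\smallskip
\emph{One direction.} Fix such a $v$, and let $a_i(t)=a_i+tw_i$ and $g_{ij}(t)=\langle v,z_{ij}(t)\rangle$, which is affine in $t$. Let $\mathcal P$ be the set of pairs $i<j$ for which the paths $a_i(\cdot)$ and $a_j(\cdot)$ do not coincide. For a pair in $\mathcal P$ one of $z_{ij}(0),z_{ij}(1)$ is nonzero, and $v$ separates $a$ and $b$. So $g_{ij}$ is nonzero at an endpoint and has at most one zero in $[0,1]$. If this zero exists and lies in $(0,1)$, we call it $t_{ij}$. Let $\tau_1<\dots<\tau_N$ be the distinct values of the numbers $t_{ij}$,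 $\tau_0=0$, $\tau_{N+1}=1$.

In $(\tau_{l-1},\tau_l)$ no $g_{ij}$ with a pair in $\mathcal P$ vanishes, and for the other pairs the two paths coincide. So there is one permutation $\pi_l$ such that $\langle v,a_{\pi_l(k)}(t)\rangle$ is nondecreasing in $k$ for all $t$ in this interval, hence also at its endpoints by continuity. Since $v$ separates $a=a(0)$ and $b=a(1)$, we have $a_{\pi_1(k)}(0)=a^v_k$ and $a_{\pi_{N+1}(k)}(1)=b^v_k$. The triangle inequality gives
\[
\sum_k|a_k^v-b_k^v|\le\sum_{l=1}^{N+1}\sum_k\bigl|a_{\pi_l(k)}(\tau_l)-a_{\pi_l(k)}(\tau_{l-1})\bigr|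
+\sum_{l=1}^N\sum_k\bigl|a_{\pi_{l+1}(k)}(\tau_l)-a_{\pi_l(k)}(\tau_l)\bigr| .
\]
The first sum is $\sum_l(\tau_l-\tau_{l-1})\sum_i|w_i|=\sum_i|w_i|$. In the second sum, $(\langle v,a_{\pi_l(k)}(\tau_l)\rangle)_k$ and $(\langle v,a_{\pi_{l+1}(k)}(\tau_l)\rangle)_k$ are nondecreasing rearrangements of the same numbers, hence equal. So if $\pi_l(k)\ne\pi_{l+1}(k)$, the pair $\{i,j\}=\{\pi_l(k),\pi_{l+1}(k)\}$ has $g_{ij}(\tau_l)=0$: either the two paths coincide and the term is zero, or $t_{ij}=\tau_l$ and the term is $|z_{ij}(t_{ij})|$. A pair $\{i,j\}$ with $t_{ij}=\tau_l$ arises for at most two indices, $k=\pi_l^{-1}(i)$ and $k=\pi_l^{-1}(j)$. Therefore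
\begin{equation}\label{eq:path}
\sum_k|a^v_k-b^v_k|\le\sum_i|w_i|+2\sum_{i<j:\ t_{ij}\text{ exists}}|z_{ij}(t_{ij})| .
\end{equation}

\smallskip
\emph{Average over directions.} Fix a pair in $\mathcal P$ and write $z(t)=z(0)+tw$, $w=w_i-w_j$. If $z(0)$ and $w$ are linearly dependent, all $z(t)$ lie on one line through $0$. For all $v$ not orthogonal to this line, $\langle v,z(t)\rangle=0$ only where $z(t)=0$, so the pair contributes $0$ to \eqref{eq:path}.

Otherwise identify the plane spanned by $z(0),w$ isometrically with $\mathbb R^2$ and write $z(t)=|z(t)|(\cos\alpha(t),\sin\alpha(t))$. The points $z(t)$ run along a line that misses $0$, so $\alpha$ is smooth and strictly monotone with oscillation less than $\pi$, and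
\[
|\alpha'|=\frac{|\det(z,w)|}{|z|^2}=\frac{|P_{z^\perp}w|}{|z|} .
\]
For almost every $v$ the projection of $v$ to the plane is nonzero; its polar angle $\beta$ is uniformly distributed, by rotation invariance of $\sigma$. Now $\langle v,z(t)\rangle=0$ if and only if $\alpha(t)\equiv\beta+\frac\pi2$ modulo $\pi$, and $\beta$ modulo $\pi$ has density $1/\pi$. As $\alpha$ is injective modulo $\pi$, the change of variables $\beta=\alpha(t)-\frac\pi2$ yields
\[
\int_{\{v:\ t_{ij}\text{ exists}\}}|z(t_{ij})|\,d\sigma(v)=\frac1\pi\int_0^1|z(t)|\,|\alpha'(t)|\,dt=\frac1\pi\int_0^1|P_{z(t)^\perp}w|\,dt .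
\]
Integrating \eqref{eq:path} we obtain the first inequality. The second one follows from $|P_{z^\perp}(w_i-w_j)|\le|w_i|+|w_j|$, because each index lies in $n-1$ pairs.
\end{proof}

If the labelling of $b$ is optimal for $G$, then $\sum_i|w_i|\le\sqrt n\,G([a],[b])$, so
\begin{equation}\label{eq:LipAvg}
\int_S\sum_k|a^v_k-b^v_k|\,d\sigma(v)\le C_n\,G([a],[b]),\qquad C_n=\sqrt n\,\bigl(1+2(n-1)/\pi\bigr).
\end{equation}

\section{The set where a direction fails to separate}\label{sec:sing}

From now on $f:U\to\mathcal A_n(E)$ is locally Lipschitz. In the terminology of Section~\ref{sec:avg}, $\Sigma_v$ is the set of those $x$ for which $v$ does not separate $f(x)$. To have compactness at hand, we grade the failure of separation by the distance of the points involved. For $m\ge1$ let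
\[
\Sigma^m=\bigl\{(v,x)\in S\times U:\ \exists\,p,p'\in\operatorname{spt}f(x),\ |p-p'|\ge\tfrac1m,\ \langle v,p-p'\rangle=0\bigr\},\qquad \Sigma=\bigcup_m\Sigma^m,
\]
and $\Sigma^m_v=\{x:(v,x)\in\Sigma^m\}$, so that $\Sigma_v=\bigcup_m\Sigma_v^m$.

The set $\Sigma^m$ is closed in $S\times U$. Indeed, if $(v_l,x_l)\in\Sigma^m$ converges to $(v,x)\in S\times U$, the corresponding points $p_l,p'_l$ are bounded, and since $f$ is continuous they have, along a subsequence, limits in $\operatorname{spt}f(x)$. These limits show that $(v,x)\in\Sigma^m$. Consequently $\Sigma$ is an $F_\sigma$-set in $S\times U$, and each $\Sigma_v$ is an $F_\sigma$-set in $U$.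

\begin{lemma}[Sorting off $\Sigma$]\label{lem:off}
Let $(v_0,x_0)\notin\Sigma$. Then for all $(v,x)$ near $(v_0,x_0)$ and all $k$,
\begin{equation}\label{eq:ptLip}
|\lambda^v_k(x)-\lambda^{v_0}_k(x_0)|\le G(f(x),f(x_0)) .
\end{equation}
Hence $(v,x)\mapsto\lambda^v_k(x)$ is continuous at every point of $(S\times U)\setminus\Sigma$, and for each $v$ the function $\lambda_k^v$ is continuous and pointwise Lipschitz at every point of $U\setminus\Sigma_v$.
\end{lemma}

\begin{proof}
Let $f(x_0)$ consist of the distinct points $p_1,\dots,p_s$ with multiplicities $n_1,\dots,n_s$, numbered such that $\langle v_0,p_1\rangle<\dots<\langle v_0,p_s\rangle$. Choose $\eta>0$ with $4\eta<\langle v_0,p_{l+1}-p_l\rangle$ for $1\le l<s$; then $4\eta<\langle v,p_{l+1}-p_l\rangle$ for $v$ near $v_0$. Let $x$ be so close to $x_0$ that $\rho:=G(f(x),f(x_0))<\eta$. An optimal matching shows that $f(x)$ consists of clusters of $n_l$ points in the closed balls $\bar B(p_l,\rho)$, $l=1,\dots,s$. On the $l$-th ball $\langle v,\cdot\rangle$ takes values in $[\langle v,p_l\rangle-\rho,\langle v,p_l\rangle+\rho]$,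 and these intervals are disjoint and ordered by $l$. So $\lambda_k^v(x)$ lies in the cluster with number $l(k)$, determined by $n_1+\dots+n_{l(k)-1}<k\le n_1+\dots+n_{l(k)}$. Since also $\lambda^{v_0}_k(x_0)=p_{l(k)}$, we obtain \eqref{eq:ptLip}. The remaining assertions follow as $f$ is locally Lipschitz.
\end{proof}

\begin{lemma}[Null sets and measurability]\label{lem:null}
For every $x\in U$ the set $\{v:(v,x)\in\Sigma\}$ is $\sigma$-null, and $|\Sigma_v|=0$ for almost every $v$. Let $\tilde\lambda^v_k(x)=\lambda^v_k(x)$ off $\Sigma$ and $\tilde\lambda_k^v(x)=0$ on $\Sigma$. Then $(v,x)\mapsto\tilde\lambda^v_k(x)$ is Borel on $S\times U$ and locally bounded in $x$, uniformly in $v$. For every $x$, $\tilde\lambda^v_k(x)=\lambda^v_k(x)$ for a.e.\ $v$. If $|\Sigma_v|=0$, then $\tilde\lambda^v_k=\lambda^v_k$ a.e.\ in $U$; in particular $\lambda^v_k$ is Lebesgue measurable.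
\end{lemma}

\begin{proof}
The set in the first assertion is the finite union of the null sets $\{v\perp p-p'\}$ over $p\ne p'$ in $\operatorname{spt}f(x)$. By Tonelli's theorem $\Sigma$ is a null set of $S\times U$, hence $|\Sigma_v|=0$ for a.e.\ $v$. By Lemma~\ref{lem:off}, $\lambda$ is continuous on the Borel set $(S\times U)\setminus\Sigma$, so $\tilde\lambda$ is Borel. Its modulus is at most the largest modulus of a point of $f(x)$, which is locally bounded because $f$ is continuous. The rest is clear from the definition.
\end{proof}

So in integrals over $v$, over $x$ (when $|\Sigma_v|=0$), or over both, we may replace $\lambda$ by the Borel function $\tilde\lambda$, also for translates $\lambda_k^v(x+he)$. We do this tacitly.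

We now bound the size of $\Sigma_v$. Two points of $f(x)$ at distance at least $1/m$ are unlikely to be in nearly critical position with respect to $v$: over a cube of side $\delta$ the set of directions that fail somewhere has measure $O(\delta)$, with a constant depending on $m$. So out of about $\delta^{-q}$ cubes only about $\delta^{1-q}$ are met by $\Sigma_v^m$, on average.

\begin{lemma}\label{lem:sigmafinite}
For almost every $v$ the set $\Sigma_v$ is $\sigma$-finite with respect to $\mathcal H^{q-1}$.
\end{lemma}

\begin{proof}
If $d=1$, then $\Sigma=\emptyset$. Let $d\ge2$. We use that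
\begin{equation}\label{eq:slab}
\sigma\{v\in S:|\langle v,w\rangle|\le t|w|\}\le C_d\,t\qquad(w\ne0,\ t\geq 0).
\end{equation}
For $d=2$ and $t\le1$ the left-hand side is $\frac2\pi\arcsin t\le t$; for $d\ge3$ the coordinate $\langle v,w\rangle/|w|$ has a density proportional to $(1-s^2)^{(d-3)/2}$ on $[-1,1]$, which is bounded.

Fix $m$ and a closed cube $Q_0\subset U$ of side $s$, and let $L$ be a Lipschitz constant of $f$ on $Q_0$. Divide $Q_0$ into $2^{jq}$ closed cubes $Q$ of side $\delta_j=2^{-j}s$, and let $V_Q=\{v:\Sigma^m_v\cap Q\ne\emptyset\}$. This set is compact, being the projection of the compact set $\Sigma^m\cap(S\times Q)$. Let $x_Q$ be the center of $Q$ and $f(x_Q)=[p_1,\dots,p_n]$. If $v\in V_Q$, there are $x\in Q$ and $p,p'\in\operatorname{spt}f(x)$ with $|p-p'|\ge1/m$ and $\langle v,p-p'\rangle=0$. As $|x-x_Q|\le\frac12\sqrt q\,\delta_j$, an optimal matching of $f(x)$ with $f(x_Q)$ gives indices $i\ne i'$ such that $p_i-p_{i'}$ differs from $p-p'$ by at most $L\sqrt q\,\delta_j$. Thus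
\[
|\langle v,p_i-p_{i'}\rangle|\le L\sqrt q\,\delta_j,\qquad|p_i-p_{i'}|\ge\tfrac1m-L\sqrt q\,\delta_j\ge\tfrac1{2m}
\]
for all large $j$. By \eqref{eq:slab} with $t=2mL\sqrt q\,\delta_j$, applied to $w=p_i-p_{i'}$ for the at most $n^2$ pairs $(i,i')$ with $|p_i-p_{i'}|\ge\frac1{2m}$, we get $\sigma(V_Q)\le C\delta_j$ with $C=2mn^2C_dL\sqrt q$ independent of $Q$ and $j$.

Let $M_j(v)$ be the number of cubes $Q$ of the $j$-th division with $v\in V_Q$; this is a Borel function of $v$. Then, for all large $j$,
\[
\int_SM_j(v)\,\delta_j^{q-1}\,d\sigma(v)=\delta_j^{q-1}\sum_Q\sigma(V_Q)\le2^{jq}C\delta_j^q=Cs^q .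
\]
By Fatou's lemma, $\liminf_jM_j(v)\delta_j^{q-1}<\infty$ for a.e.\ $v$. Since $\Sigma^m_v\cap Q_0$ is covered by $M_j(v)$ cubes of diameter $\sqrt q\,\delta_j\to0$, we get $\mathcal H^{q-1}(\Sigma^m_v\cap Q_0)\le c_q\liminf_jM_j(v)\delta_j^{q-1}<\infty$. Countably many $m$ and $Q_0$ suffice to exhaust $\Sigma_v$.
\end{proof}

The constant $C$ in this proof grows with $m$, so the proof gives $\sigma$-finiteness but not local finiteness of $\mathcal H^{q-1}\llcorner\Sigma_v$. This is not an artifact: since $J_{\lambda_k^v}\subset\Sigma_v$ for good $v$, local finiteness fails in Theorem~\ref{thm:sharp}(ii).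

\section{Bounded variation for almost every direction}\label{sec:bv}

\begin{proposition}\label{prop:BV}
Let $V\Subset U$ be open and $e\in\mathbb R^q$ a unit vector. For small $h>0$ and $x\in V$ put
\[
\Psi_h(x)=\frac1h\int_S\sum_k|\lambda^v_k(x+he)-\lambda^v_k(x)|\,d\sigma(v).
\]
There are $L_V,h_V>0$, independent of $e$, such that $\Psi_h\le C_nL_V$ on $V$ for $0<h<h_V$, and
\begin{equation}\label{eq:BVavg}
\int_S\sum_k|D_e\lambda_k^v|(V)\,d\sigma(v)\le\liminf_{m\to\infty}\int_V\Psi_{1/m}\,dx\le C_nL_V|V|<\infty .
\end{equation}
Here $(v,e)\mapsto|D_e\tilde\lambda^v_k|(V)$ is Borel on $S\times S^{q-1}$, and it equals $|D_e\lambda^v_k|(V)$ for every $v$ with $|\Sigma_v|=0$. Consequently $\lambda_k^v\in BV_{\rm loc}(U;E)$ for all $k$ and a.e.\ $v$, and almost every $v$ is good.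
\end{proposition}

\begin{proof}
Since $f$ is Lipschitz on a compact neighborhood of $\overline V$ in $U$, there are $L_V,h_V>0$ with $G(f(x+he),f(x))\le L_Vh$ for $x\in V$, $0<h<h_V$, and all unit vectors $e$. So \eqref{eq:LipAvg} gives $\Psi_h\le C_nL_V$.

Let $u\in L^\infty_{\rm loc}(U;E)$ and let $\varphi\in C^1_c(V;E)$ with $|\varphi|\le1$. The difference quotients of $\varphi$ converge uniformly, with supports in a fixed compact subset of $U$ for small $h$, so
\[
\int u\cdot\partial_e\varphi\,dx=\lim_{h\downarrow0}\int u(x)\cdot\frac{\varphi(x)-\varphi(x-he)}h\,dx=-\lim_{h\downarrow0}\int\frac{u(x+he)-u(x)}h\cdot\varphi(x)\,dx .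
\]
Taking the supremum over $\varphi$ we find
\begin{equation}\label{eq:quot}
|D_eu|(V)\le\liminf_{h\downarrow0}\frac1h\int_V|u(x+he)-u(x)|\,dx .
\end{equation}

\emph{Measurability.} Exhaust $V$ by compact sets $K_i$ such that each compact subset of $V$ lies in some $K_i$. The set of $\varphi\in C^1_c(V;E)$ with support in $K_i$ and $|\varphi|\le1$ is separable in the $C^1$-norm, and $\varphi\mapsto\int u\cdot\partial_e\varphi\,dx$ is continuous on it in this norm. Hence the supremum in \eqref{eq:var} may be taken over a countable set of $\varphi$ that does not depend on $u$ or $e$. For fixed $\varphi$ the function $(v,e)\mapsto\int\tilde\lambda^v_k\cdot\partial_e\varphi\,dx$ is Borel by Fubini's theorem, so $(v,e)\mapsto|D_e\tilde\lambda_k^v|(V)$ is Borel. If $|\Sigma_v|=0$, then $\tilde\lambda_k^v=\lambda_k^v$ a.e., and the two variations agree.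

Now apply \eqref{eq:quot} to $u=\lambda^v_k$ along $h=1/m$, sum over $k$ and integrate over $v$. Fatou's lemma and Tonelli's theorem give \eqref{eq:BVavg}. So for a.e.\ $v$ we have $|D_e\lambda_k^v|(V)<\infty$ for all $k$ and all coordinate directions $e$. Letting $V$ run through an exhaustion of $U$ we get $\lambda^v_k\in BV_{\rm loc}(U;E)$ for a.e.\ $v$. Together with Lemmas~\ref{lem:null} and~\ref{lem:sigmafinite} this shows that almost every $v$ is good.
\end{proof}

\section{Differentiability, and the absence of a Cantor part}\label{sec:cantor}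

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Almost every $v$ is good by Proposition~\ref{prop:BV}. Let $v$ be good. Local boundedness of $\lambda_k^v$ is clear since $f$ is continuous.

\smallskip
\emph{Differentiability.} By Lemma~\ref{lem:off}, $\lambda^v_k$ is pointwise Lipschitz at every point of $U\setminus\Sigma_v$, and $|\Sigma_v|=0$. So Stepanov's theorem shows that $\lambda^v_k$ is differentiable a.e.\ in $U$. At a point $x\notin\Sigma_v$ of differentiability, \eqref{eq:ptLip} with $v=v_0$, $x_0=x$ gives $|\lambda^v_k(x+te)-\lambda^v_k(x)|\le G(f(x+te),f(x))$ for small $t$, and the bound on $d\lambda_k^v(x)e$ follows.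

\smallskip
\emph{No singular part off $\Sigma_v$.} Let $u$ be a real coordinate of $\lambda_k^v$. Although $u$ may fail to be Lipschitz on any neighborhood of a point of $U\setminus\Sigma_v$, pointwise Lipschitz continuity is enough for the following claim: \emph{$|Du|(F)=0$ for every Lebesgue-null Borel set $F\subset U\setminus\Sigma_v$.} We may assume that $F\subset\Omega\Subset U$ with $\Omega$ open, so that $u\in BV(\Omega)$. A point of $\mathcal F\{u>t\}$ lies in the topological boundary of $\{u>t\}$, and $u$ is continuous at each point of $F$. Therefore $F\cap\mathcal F\{u>t\}\subset F\cap\{u=t\}$. By \eqref{eq:coareaBV} it suffices to show that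
\begin{equation}\label{eq:levels}
\mathcal H^{q-1}(F\cap\{u=t\})=0\qquad\text{for a.e. }t .
\end{equation}
Let $F_j$ be the set of $x\in F$ such that $|u(y)-u(x)|\le j|y-x|$ for all $y\in U$ with $|y-x|<1/j$. Since $u$ is pointwise Lipschitz at every point of $F$, $F=\bigcup_jF_j$. Let $B$ be a ball of diameter less than $1/j$. Then $u$ is $j$-Lipschitz on $F_j\cap B$, and $u|_{F_j\cap B}$ extends to a Lipschitz function $g:\mathbb R^q\to\mathbb R$. As $|F|=0$, \eqref{eq:coareaLip} gives $\mathcal H^{q-1}(F\cap B\cap\{g=t\})=0$ for a.e.\ $t$. But $F_j\cap B\cap\{u=t\}\subset F\cap B\cap\{g=t\}$. Countably many pairs $(j,B)$ suffice to cover $F$ by the sets $F_j\cap B$, so \eqref{eq:levels} and the claim are proved.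

\smallskip
\emph{Conclusion.} The singular part $D^ju+D^cu$ of $Du$ is concentrated on a Lebesgue-null Borel set $N$, and $|Du|(N\setminus\Sigma_v)=0$ by the claim. So $D^cu$ is concentrated on $\Sigma_v$. This Borel set is $\sigma$-finite with respect to $\mathcal H^{q-1}$, because $v$ is good, and $D^cu$ vanishes on such sets. Hence $D^cu=0$, that is, $\lambda^v_k\in SBV_{\rm loc}(U;E)$. The functions $\lambda_k^v$ are continuous at the points of $U\setminus\Sigma_v$, so $J_{\lambda_k^v}\subset\Sigma_v$.
\end{proof}

Since the classical gradient is the density of $D^a\lambda_k^v$, we have for good $v$, $V\Subset U$ open and unit vectors $e$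
\begin{equation}\label{eq:split}
|D_e\lambda^v_k|(V)=\int_V|\partial_e\lambda_k^v|\,dx+|D^j_e\lambda^v_k|(V).
\end{equation}

\section{Normal matrices}\label{sec:normal}

\emph{The Hoffman--Wielandt theorem} \cite{HW} says that normal matrices $A,B$ satisfy
\begin{equation}\label{eq:HW}
G(\operatorname{spec}A,\operatorname{spec}B)\le\|A-B\|_F ,
\end{equation}
where $\operatorname{spec}$ is the unordered tuple of eigenvalues, counted with multiplicity. We recall the argument. Let $\alpha_i,\beta_j$ be the eigenvalues and $x_i,y_j$ corresponding orthonormal eigenbases of $A$ and $B$. Then $\operatorname{tr}(AB^*)=\sum_{i,j}\alpha_i\overline{\beta_j}\,|\langle x_i,y_j\rangle|^2$, and the matrix $(|\langle x_i,y_j\rangle|^2)$ is doubly stochastic, so $\|A-B\|_F^2=\sum_{i,j}|\alpha_i-\beta_j|^2\,|\langle x_i,y_j\rangle|^2$. A linear function on the convex set of doubly stochastic matrices attains its minimum at an extreme point, and the extreme points are the permutation matrices.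

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By \eqref{eq:HW}, $f(x)=\operatorname{spec}A(x)$ is a locally Lipschitz map $U\to\mathcal A_n(\mathbb C)$. Theorem~\ref{thm:general}(a) with $v=e^{i\theta}$ gives, for a.e.\ $\theta$, a parameterization $\lambda_k=\lambda_k^v$, defined at every $x\in U$, by locally bounded $SBV_{\rm loc}$-functions that are differentiable a.e.

It remains to prove the gradient bound with the operator norm. Let $x\notin\Sigma_v$ be a point of differentiability of $\lambda_k$ and of $A$; by Rademacher's theorem almost every $x$ qualifies. If $\mu$ is an eigenvalue of a matrix $B$ with unit eigenvector $y$, then, since $A(x)$ is normal,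
\[
\operatorname{dist}(\mu,\operatorname{spec}A(x))\le\|(A(x)-\mu)y\|=\|(A(x)-B)y\|\le\|A(x)-B\|_{\rm op} .
\]
Apply this to $B=A(x+te)$ and $\mu=\lambda_k(x+te)$. Since $\lambda_k$ is continuous at $x$, for small $t$ the point of $\operatorname{spec}A(x)$ nearest to $\mu$ is $\lambda_k(x)$. Hence $|\lambda_k(x+te)-\lambda_k(x)|\le\|A(x+te)-A(x)\|_{\rm op}$, and $|d\lambda_k(x)e|\le\|\partial_eA(x)\|_{\rm op}$ follows. The right-hand side is locally bounded because $A$ is locally Lipschitz.
\end{proof}

\begin{remark}
Normality enters through \eqref{eq:HW} and through the distance estimate. Without it the theorem fails: the eigenvalues of $\begin{pmatrix}0&1\\x&0\end{pmatrix}$, $x\in\mathbb R$, satisfy $\lambda^2=x$ and so $|\lambda|=|x|^{1/2}$. Hence any parameterization has derivative of modulus at least $\frac12|x|^{-1/2}$ wherever it is differentiable and $x\neq 0$. By Example~\ref{ex:bad} one must allow for exceptional directions.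
\end{remark}

\section{The average jump mass}\label{sec:mass}

We now keep track of the constants. The idea is to compare two quantities: the averaged \emph{total} variation, which Lemma~\ref{lem:avg} bounds, and the absolutely continuous part, which turns out not to depend on $v$. The difference is the jump part.

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
Fix a good $v_0$ and let $\lambda_i=\lambda_i^{v_0}$, $z_{ij}=\lambda_i-\lambda_j$. Call $x$ \emph{regular} if $x\notin\Sigma_{v_0}$, all $\lambda_i$ are differentiable at $x$, and $\lambda_i(x)=\lambda_j(x)$ implies $d\lambda_i(x)=d\lambda_j(x)$. Almost every $x$ is regular. For the last property let $x$ be a density point of $\{z_{ij}=0\}$ at which $z_{ij}(x)=0$ and $z_{ij}$ is differentiable. If $dz_{ij}(x)e\neq0$ for some $e$, then $z_{ij}\ne0$ near $x$ in an open cone with vertex $x$ around $x+\mathbb R_{>0}e$, which contradicts the density. So $dz_{ij}(x)=0$.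

\smallskip
\emph{Total variation.} Let $x\in V$ be regular. Apply Lemma~\ref{lem:avg} with $a=\lambda(x)$ and $b=\lambda(x+he)$, so that $w_i=h\,\partial_e\lambda_i(x)+o(h)$ and $z_{ij}(t)=z_{ij}(x)+O(h)$. If $z_{ij}(x)\ne0$, then
\[
\frac1h\int_0^1\bigl|P_{z_{ij}(t)^\perp}(w_i-w_j)\bigr|\,dt\longrightarrow\bigl|P_{z_{ij}^\perp}\partial_ez_{ij}\bigr|(x)\qquad(h\downarrow0).
\]
If $z_{ij}(x)=0$, the left-hand side is at most $\frac1h|w_i-w_j|\to|\partial_ez_{ij}(x)|=0$. Therefore
\[
\limsup_{h\downarrow0}\Psi_h(x)\le I_e(x):=\sum_i|\partial_e\lambda_i(x)|+\frac2\pi\sum_{i<j}1_{\{z_{ij}\ne0\}}(x)\,\bigl|P_{z_{ij}^\perp}\partial_ez_{ij}\bigr|(x).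
\]
By Proposition~\ref{prop:BV}, $\Psi_h$ is bounded on $V$, uniformly in $h$, and $|V|<\infty$. So \eqref{eq:BVavg} and the reverse Fatou lemma give
\begin{equation}\label{eq:total}
\int_S\sum_k|D_e\lambda_k^v|(V)\,d\sigma(v)\le\int_VI_e\,dx .
\end{equation}

\smallskip
\emph{Absolutely continuous part.} We claim that for every good $v$
\begin{equation}\label{eq:ac}
\sum_k|\partial_e\lambda^v_k|=\sum_k|\partial_e\lambda_k|\qquad\text{a.e.\ in }U .
\end{equation}
Let $x\notin\Sigma_v$ be a regular point at which all $\lambda^v_k$ are differentiable, and let $p\in\operatorname{spt}f(x)$. The $\lambda_i$ with $\lambda_i(x)=p$ have a common derivative $D_p$ at $x$. As all $\lambda_i$ are continuous at $x$, the points of $f(x+he)$ near $p$ are the values $\lambda_i(x+he)$ of these $\lambda_i$, so they are all equal to $p+hD_pe+o(h)$. The functions $\lambda^v_k$ with $\lambda_k^v(x)=p$ are also continuous at $x$, hence $\lambda_k^v(x+he)$ is one of these points, and $\partial_e\lambda_k^v(x)=D_pe$. In both families the number of indices belonging to $p$ is the multiplicity of $p$.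 This proves \eqref{eq:ac}.

\smallskip
\emph{Jump part.} By \eqref{eq:split} and \eqref{eq:ac}, for good $v$
\begin{equation}\label{eq:jump}
\sum_k|D^j_e\lambda_k^v|(V)=\sum_k|D_e\lambda^v_k|(V)-\int_V\sum_k|\partial_e\lambda_k|\,dx .
\end{equation}
The subtracted term is finite, independent of $v$, and continuous in $e$, because the gradients $\nabla\lambda_k$ are bounded on $V$ by (a). By Proposition~\ref{prop:BV}, the first term on the right agrees for good $v$ with a Borel function of $(v,e)$. So the left-hand side is jointly measurable in $(v,e)$. Integrating over $v$ and inserting \eqref{eq:total} proves (b).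
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Let $E=\mathbb C$. For $z=z_{ij}\ne0$ we have $|P_{z^\perp}\partial_ez|=|\operatorname{Im}(\bar z\,\partial_ez)|/|z|=|\langle\omega_{ij},e\rangle|$ with $\omega_{ij}=\operatorname{Im}(\bar z\,\nabla z)/|z|\in\mathbb R^q$. We average (b) over $e\in S^{q-1}$ with respect to the normalized invariant measure. Let $\kappa_q>0$ be the mean of $|\langle\nu,e\rangle|$ over $e$, which is the same for all unit vectors $\nu$. On the right-hand side $|\langle\omega_{ij},e\rangle|$ has mean $\kappa_q|\omega_{ij}|$. On the left-hand side, for $v$ good and $u=\lambda_k^v$,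
\[
|D^ju|=|u^+-u^-|\,\mathcal H^{q-1}\llcorner J_u,\qquad|D^j_eu|=|u^+-u^-|\,|\langle\nu_u,e\rangle|\,\mathcal H^{q-1}\llcorner J_u ,
\]
so by Tonelli's theorem the mean of $|D_e^ju|(V)$ over $e$ is $\kappa_q|D^ju|(V)$. In particular, by the joint measurability of \eqref{eq:jump}, $\sum_k|D^j\lambda_k^v|(V)$ is measurable in $v$. Dividing by $\kappa_q$ we obtain (c). Since good $\theta$ have full measure, the jump mass at some good $\theta$ is at most the mean.
\end{proof}

\section{Sharpness}\label{sec:sharp}

In Example~\ref{ex:M} each circle around $0$ forces a jump of size $2r$ of each eigenvalue. The following lemma makes this precise for arbitrary $BV_{\rm loc}$ parameterizations. We denote by $B_R$ the disc of radius $R$ around $0$ in $\mathbb R^2$ and by $C_\rho$ the circle $\{|x|=\rho\}$.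

\begin{lemma}\label{lem:circle}
Let $g:(0,R)\to(0,\infty)$ be continuous and let $\lambda\in BV_{\rm loc}(B_R\setminus\{0\};\mathbb C)$ satisfy $\lambda(x)^2=g(r)^2e^{i\varphi}$ for a.e.\ $x$, in polar coordinates $(r,\varphi)$. Then $J=J_\lambda$ meets $C_\rho$ for a.e.\ $\rho\in(0,R)$. Consequently
\[
\mathcal H^1(J)\ge R\qquad\text{and}\qquad|D^j\lambda|(B_R\setminus\{0\})\ge2\int_0^Rg\,d\rho .
\]
\end{lemma}

\begin{proof}
Let $N=\{\rho\in(0,R):J\cap C_\rho=\emptyset\}$. We show $|N|=0$ by slicing along circles. The set $J$ is Borel, so $\{|x|:x\in J\}$ is analytic and hence Lebesgue measurable. Thus $N$ is measurable; let $N'\subset N$ be a Borel set with $|N\setminus N'|=0$.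

Let $u(\rho,\varphi)=\lambda(\rho\cos\varphi,\rho\sin\varphi)$, which is in $BV_{\rm loc}((0,R)\times\mathbb R)$. Local $C^1$-diffeomorphisms preserve jump points, so $J_u\cap(N'\times\mathbb R)=\emptyset$ and $|D^ju|(N'\times\mathbb R)=0$. By the slicing theorems \cite[Thms 3.107, 3.108]{AFP}, for a.e.\ $\rho$ the function $u_\rho=u(\rho,\cdot)$ is in $BV_{\rm loc}(\mathbb R)$, and the $\varphi$-component of $D^ju$ is the integral over $\rho$ of the measures $D^ju_\rho$. So for every $\psi\in C_c(\mathbb R)$ and every Borel set $N''\subset N'$ with compact closure in $(0,R)$ we have $\int_{N''}\int\psi\,dD^ju_\rho\,d\rho=0$. Letting $\psi$ run through a countable dense set, we get $D^ju_\rho=0$ for a.e.\ $\rho\in N'$.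

On the other hand, for a.e.\ $\rho\in(0,R)$ we have $u_\rho(\varphi)=s(\varphi)g(\rho)e^{i\varphi/2}$ for a.e.\ $\varphi$, with $s\in BV_{\rm loc}(\mathbb R)$ taking values in $\{\pm1\}$. As $u_\rho$ is $2\pi$-periodic, $s(\varphi+2\pi)=-s(\varphi)$ for a.e.\ $\varphi$. So $s$ is not a.e.\ constant. A $BV_{\rm loc}$-function on $\mathbb R$ with values in $\{\pm1\}$ is locally piecewise constant, hence $s$ has a jump, and $D^ju_\rho\ne0$. Therefore $|N|=|N'|=0$.

The map $x\mapsto|x|$ is $1$-Lipschitz and maps $J\cap\{|x|\in B\}$ onto $B\setminus N$, so for Borel sets $B\subset(0,R)$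
\begin{equation}\label{eq:push}
\mathcal H^1(J\cap\{|x|\in B\})\ge|B\setminus N|=|B| .
\end{equation}
With $B=(0,R)$ this gives $\mathcal H^1(J)\ge R$. At $x\in J$ the one-sided approximate limits $\lambda^\pm$ are distinct and both satisfy $(\lambda^\pm)^2=g(r)^2e^{i\varphi}$, since the right-hand side is continuous on $B_R\setminus\{0\}$. Hence $|\lambda^+-\lambda^-|=2g(|x|)$, and by \eqref{eq:push}
\[
|D^j\lambda|(B_R\setminus\{0\})=\int_J2g(|x|)\,d\mathcal H^1(x)\ge2\int_0^Rg\,d\rho .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]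
The eigenvalues of $M$ are $\pm re^{i\varphi/2}$. If $\lambda_1$ were continuous, then on a circle $C_\rho$ with $\rho<1$ we would have $\lambda_1=s(\varphi)\rho e^{i\varphi/2}$ with a continuous $s:\mathbb R\to\{\pm1\}$ satisfying $s(\varphi+2\pi)=-s(\varphi)$, which is impossible. If $\lambda_k\in BV_{\rm loc}(B_1)$, Lemma~\ref{lem:circle} with $g(r)=r$ and $R=1$ gives $|D^j\lambda_k|(B_1)\ge1$ for $k=1,2$, so the total jump mass is at least $2$. In particular $\lambda_k\notin W^{1,1}_{\rm loc}(B_1)$.

For the right-hand side of (c), let $U=\mathbb R^2$, $V=B_1$, and let $v_0$ be good. Near every $x\notin\Sigma_{v_0}$ with $x\ne0$ the functions $\lambda_i^{v_0}$ coincide with smooth branches, and $z_{12}=\pm2re^{i\varphi/2}$. Hence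
\[
\frac{|\operatorname{Im}(\overline{z_{12}}\,\nabla z_{12})|}{|z_{12}|}=|z_{12}|\,|\nabla\arg z_{12}|=2r\cdot\frac1{2r}=1 ,
\]
and the right-hand side of (c) is $\frac2\pi\,|B_1|=2$. So equality holds in (c), and no $BV_{\rm loc}$ parameterization has smaller total jump mass.
\end{proof}

For part (ii) we place small copies of such a family, cut off to be supported in discs, near the origin. A disc of radius $\rho$ forces a jump set of length at least $\rho$. The discs can be chosen disjoint, in every neighborhood of $0$, with radii of infinite sum.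

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Let $\beta(r)=\max(0,\min(r,1-r))$ and
\[
B(y)=\beta(|y|)\begin{pmatrix}0&1\\(y_1+iy_2)/|y|&0\end{pmatrix}\quad(y\ne0),\qquad B(0)=0 .
\]
$B(y)$ is a multiple of a unitary matrix, hence normal, with eigenvalues $\pm\beta(r)e^{i\varphi/2}$, where $(r,\varphi)$ are the polar coordinates of $y$, and it vanishes for $|y|\ge1$. The entry $\beta(|y|)$ is Lipschitz. The entry $\beta(|y|)(y_1+iy_2)/|y|$ equals $y_1+iy_2$ for $|y|\le\frac12$; for $\frac12<|y|<1$ its radial and tangential derivatives have moduli $1$ and $(1-r)/r\le1$. So $B$ is Lipschitz, with constant $L_0$, say, for the operator norm.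

For $j\ge1$ let $Q_j=[2^{-j},2^{1-j}]\times[0,2^{-j}]$. These squares have side $2^{-j}$ and disjoint interiors, and every neighborhood of $0$ contains all but finitely many of them. Subdivide $Q_j$ into $4^j$ squares of side $4^{-j}$, and let $D_m=D(x_m,r_m)$, $m\ge1$, be the open discs inscribed in all these squares, for all $j$; so $r_m=\frac12\,4^{-j}$ if $D_m\subset Q_j$. Put
\[
A(x)=\sum_mA_m(x),\qquad A_m(x)=r_mB\Bigl(\frac{x-x_m}{r_m}\Bigr).
\]
Each $A_m$ is $L_0$-Lipschitz and vanishes outside $D_m$, and the discs are pairwise disjoint. Hence $A(x)$ is normal for every $x$. Moreover $A$ is $L_0$-Lipschitz. This is clear if $x,y$ lie in the same disc. Otherwise, if $x\in D_m$, let $x'$ be the first point of the segment from $x$ to $y$ on $\partial D_m$; if $x$ is in no disc, let $x'=x$. Define $y'$ in the same way, starting from $y$. The segments $[x,x']$ and $[y,y']$ do not overlap, because the discs are disjoint, and $A_m(x')=0$ if $x\in D_m$, similarly for $y'$. Hence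
\[
\|A(x)-A(y)\|\le\|A(x)\|+\|A(y)\|\le L_0|x-x'|+L_0|y-y'|\le L_0|x-y| .
\]

Let $\lambda_1,\lambda_2$ be a $BV_{\rm loc}$ parameterization of the eigenvalues of $A$. In $D_m$ we apply Lemma~\ref{lem:circle}, centered at $x_m$, with $R=r_m$ and $g(\rho)=r_m\beta(\rho/r_m)$, which is positive on $(0,r_m)$. It gives $\mathcal H^1(J_{\lambda_1}\cap D_m)\ge r_m$. The discs in $Q_j$ contribute at least $4^j\cdot\frac12\,4^{-j}=\frac12$. Summing over the infinitely many $Q_j$ contained in a neighborhood $W$ of $0$ we obtain $\mathcal H^1(J_{\lambda_1}\cap W)=\infty$.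
\end{proof}

\begin{thebibliography}{9}

\bibitem{AFP}
Ambrosio, Fusco, Pallara,
\emph{Functions of Bounded Variation and Free Discontinuity Problems},
Oxford, 2000.

\bibitem{Federer}
Federer,
\emph{Geometric Measure Theory}.

\bibitem{HW}
Hoffman, Wielandt,
Duke Math. J. 20 (1953).

\bibitem{Rainer}
Armin Rainer,
\emph{Perturbation theory for normal operators},
arXiv:1111.4475 (2011).

\end{thebibliography}

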